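# Rational normal forms $g=N(g)\,B(g)\,\overline u\,N(g)^{-1}$ and cycles in a graph of roots

## 1. Notation and root facts

Throughout, $G$ is a connected complex reductive algebraic group, $(\mathcal B_+,\mathcal B_-)$ is a pair of opposite Borel subgroups, $\mathcal N_\pm\subset\mathcal B_\pm$ are their unipotent radicals, $\mathcal H=\mathcal B_+\cap\mathcal B_-$ is a Cartan subgroup, and $W=N_G(\mathcal H)/\mathcal H$ is the Weyl group, with length function $\ell$ and longest element $w_0$. The Lie algebras are $\mathfrak g,\mathfrak b_\pm,\mathfrak n_\pm$. We write $\Pi_\pm$ for the sets of positive and negative roots, $\Delta$ for the set of simple roots, $e_\beta$ for a root vector of the root $\beta$, and $(\cdot,\cdot)$ for a $W$-invariant inner product on the real span of the roots. For $w\in W$, $\dot w\in N_G(\mathcal H)$ is a representative. "For generic $g$" means "for all $g$ in some nonempty Zariski open subset".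

For roots $\alpha,\beta$ we write $\alpha\le\beta$ if $\beta-\alpha$ is a nonnegative integer combination of simple roots. The support $\operatorname{supp}\beta\subset\Delta$ is the set of simple roots with nonzero coefficient in $\beta$. If $\alpha$ is simple, then $\beta\ge\alpha$ holds exactly when $\beta>0$ and $\alpha\in\operatorname{supp}\beta$. For example, in type $A_2$ we have $\alpha_1\le\alpha_1+\alpha_2$, while $\alpha_1$ and $\alpha_2$ are not comparable.

The following textbook facts will be used.

* **(R1)** All nonzero coefficients of a root have the same sign, so a root with one positive coefficient is positive. The support of a root is connected in the Dynkin diagram.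
* **(R2)** The Dynkin diagram is a forest, and each connected component has at most one multiple bond. For distinct simple roots, $(\alpha,\alpha')\le0$, with $(\alpha,\alpha')<0$ iff they are adjacent. Adjacent simple roots have equal length iff their bond is simple.
* **(R3)** If $J\subset\Delta$ is connected with only simple bonds, all roots supported in $J$ have the same length as the elements of $J$.
* **(R4)** Let $\beta>0$ be a root and $\alpha$ a simple root. If $\beta\ne\alpha$ and $(\beta,\alpha)>0$, then $\beta-\alpha$ is a positive root. If $(\beta,\alpha)<0$, then $\beta+\alpha$ is a positive root. Whenever $\beta,\beta'$ and $\beta+\beta'$ are roots, $[e_\beta,e_{\beta'}]$ is a nonzero multiple of $e_{\beta+\beta'}$.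
* **(R5)** The set $I(w):=\Pi_+\cap w\Pi_-$ has $\ell(w)$ elements. If $J\subset\Delta$ and $w_0^J$ is the longest element of the subgroup of $W$ generated by the reflections in $J$, then $I(w_0^J)=\Pi_+^J$, the set of positive roots supported in $J$.

As an example of $I(w)$, take $w=s_1s_2$ in type $A_2$. Then
$$w\alpha_1=\alpha_2,\qquad w\alpha_2=-(\alpha_1+\alpha_2),\qquad w(\alpha_1+\alpha_2)=-\alpha_1,$$
so $I(w)=\{\alpha_1,\alpha_1+\alpha_2\}$, which has $\ell(w)=2$ elements.

## 2. Solutions, the rationality graph, and the question

**Definition (solution).** An element $u\in W$ is a *solution* if there are rational maps $N:G\dashrightarrow\mathcal N_-$ and $B:G\dashrightarrow\mathcal B_+$ such that, for generic $g\in G$,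
$$g=N(g)\,B(g)\,\overline u\,N(g)^{-1},$$
where $\overline u\in N_G(\mathcal H)$ is a representative of $u$.

The choice of representative does not matter: if $\overline u'=t\overline u$ with $t\in\mathcal H$, then $nb\,\overline u'n^{-1}=n(bt)\overline u\,n^{-1}$ and $bt\in\mathcal B_+$.

**Example ($SL_2$).** Let $G=SL_2$ with $\mathcal B_+$ upper and $\mathcal B_-$ lower triangular, and write
$$g=\begin{pmatrix}p&q\\ r&s\end{pmatrix},\qquad n=\begin{pmatrix}1&0\\ x&1\end{pmatrix}.$$
The second row of $n^{-1}g$ is $(r-xp,\ s-xq)$, so the second row of $n^{-1}gn$ is $\big(r+(s-p)x-qx^2,\ s-xq\big)$. The equation $g=nb\overline un^{-1}$ says $b=n^{-1}gn\overline u^{-1}$, so the only condition is that $n^{-1}gn\overline u^{-1}$ be upper triangular.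

For $u=e$ the condition is
$$r+(s-p)x-qx^2=0,$$
a quadratic equation with discriminant $(s-p)^2+4qr=(p+s)^2-4$. This is not the square of a rational function on $G$ (on the diagonal-free family $p=a$, $q=1$, $r=-1$, $s=0$ it equals $a^2-4$, which is not a square in $\mathbb C(a)$; it is a regular function, and a regular function on the smooth variety $G$ that is a square of a rational function is the square of a regular one, which could be restricted to this family). So $x$ is not rational in $g$, and $e$ is not a solution. A generic $g$ has two admissible $n$.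

For $u=s$, the reflection, take $\overline u=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. The lower left entry of $M\overline u^{-1}$ is the lower right entry of $M$, so the condition is $s-xq=0$, that is, $x=s/q$. So $s$ is a solution.

**Definition (rationality graph, rational element).** For $u\in W$ put $\nu^0(u):=u(\Pi_+)\cap\Pi_+$. The *rationality graph* $\Gamma(u)$ is the oriented graph with vertex set $\nu^0(u)$ and an edge $\alpha\to\beta$ (possibly with $\alpha=\beta$) iff $u^{-1}(\alpha)\le\beta$. The element $u$ is *rational* if $\Gamma(u)$ has no oriented cycle; loops count as cycles.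

**Examples.**

1. If $u=w_0$, then $\nu^0(u)=\emptyset$ and $u$ is rational. If $u=e$ and $\Pi_+\ne\emptyset$, every vertex has a loop, since $\alpha\le\alpha$; so $e$ is not rational. For $SL_2$ this matches the computation above.
2. Type $A_2$, $u=s_1s_2$. By the computation in Section 1, $\nu^0(u)=\{\alpha_2\}$ and $u^{-1}\alpha_2=\alpha_1\not\le\alpha_2$. There is no edge, so $u$ is rational.
3. Type $B_2$ with $\alpha_2$ short, $u=s_1s_2$. Put $\theta=\alpha_1+2\alpha_2$. From $s_2\alpha_1=\theta$ and $s_1\alpha_2=\alpha_1+\alpha_2$ we get
$$u\alpha_1=\theta,\quad u\alpha_2=-(\alpha_1+\alpha_2),\quad u(\alpha_1+\alpha_2)=\alpha_2,\quad u\theta=-\alpha_1.$$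
So $\nu^0(u)=\{\alpha_2,\theta\}$. Since $u^{-1}\theta=\alpha_1$, there is a loop at $\theta$ and no edge $\theta\to\alpha_2$. Since $u^{-1}\alpha_2=\alpha_1+\alpha_2$, there is an edge $\alpha_2\to\theta$ and no loop at $\alpha_2$. So $u$ is not rational.
4. Type $A_3$, $W=S_4$ permuting $\varepsilon_1,\dots,\varepsilon_4$, $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$, and $u$ the permutation $1\leftrightarrow3$, $2\leftrightarrow4$. Then $u\alpha_1=\alpha_3$, $u\alpha_3=\alpha_1$, and the other positive roots $\varepsilon_2-\varepsilon_3$, $\varepsilon_1-\varepsilon_3$, $\varepsilon_2-\varepsilon_4$, $\varepsilon_1-\varepsilon_4$ go to $\varepsilon_4-\varepsilon_1$, $\varepsilon_3-\varepsilon_1$, $\varepsilon_4-\varepsilon_2$, $\varepsilon_3-\varepsilon_2$, all negative. So $\nu^0(u)=\{\alpha_1,\alpha_3\}$, and the edges are $\alpha_1\to\alpha_3$ and $\alpha_3\to\alpha_1$. There is a cycle but no loop; $u$ is not rational.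

**Definition (graph on simple roots).** $D(u)$ is the oriented graph with vertex set $\Delta$ and an edge $\alpha\to\beta$ iff $u\alpha\ge\beta$; loops are allowed.

In Example 2, $D(u)$ has the single edge $\alpha_1\to\alpha_2$. In Example 3, $u\alpha_1=\theta$ gives a loop at $\alpha_1$ and an edge $\alpha_1\to\alpha_2$. In Example 4, $D(u)$ has the edges $\alpha_1\to\alpha_3\to\alpha_1$ and no others.

**Definition (the map $\varphi_u$).** Put
$$\varphi_u:\mathcal N_-\times\mathcal B_+\to G,\qquad\varphi_u(n,b)=n\,b\,\overline u\,n^{-1}.$$
Source and target are irreducible, and $\dim(\mathcal N_-\times\mathcal B_+)=\dim G$. In the $SL_2$ example, the generic fibre has two points for $u=e$ and one point for $u=s$.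

We can now pose the question, which comes from Dmitriy Voloshyn, "Multiple rational normal forms in Lie theory", arXiv:2506.01530 (2025). It is known that every rational $u$ is a solution, for any representative $\overline u$, and that conversely a solution $u$ with $\ell(u)\ge\ell(w_0)-2$ is rational. *Is it true, for every $G$, that the solutions are precisely the rational elements of $W$?* In words: is the possibility of solving the equation rationally in $g$ governed exactly by a finite graph of roots? The answer is yes. We shall not use the known result; the proof below gives both directions.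

**Theorem 1.** Let $u\in W$, with any representative $\overline u$. For generic $g\in G$ the fibre $\varphi_u^{-1}(g)$ is finite with a constant number $\delta(u)\ge1$ of points. The following are equivalent:

* (i) $u$ is a solution;
* (ii) $\delta(u)=1$;
* (iii) $u$ is rational;
* (iv) $D(u)$ has no oriented cycle (equivalently, if $u\alpha_j=\sum_iU_{ij}\alpha_i$, the matrix $(\max(U_{ij},0))$ is nilpotent).

Thus, if $u$ is not rational, then for generic $g$ the equation $g=nb\overline un^{-1}$ has $\delta(u)\ge2$ distinct solutions $(n,b)$. In particular, the solutions are precisely the rational elements of $W$.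

## 3. From $\Gamma(u)$ to simple roots: (iii) $\Leftrightarrow$ (iv)

This section shows that $\Gamma(u)$ may be replaced by the smaller graph $D(u)$. It uses only linearity of $u$. Recall that in a finite oriented graph a closed walk of positive length contains a cycle, possibly a loop.

**Step 1: a cycle in $D(u)$ gives a cycle in $\Gamma(u)$.** Let $\alpha_1\to\alpha_2\to\cdots\to\alpha_k\to\alpha_1$ be a cycle in $D(u)$, with indices mod $k$. Put $\beta_i=u\alpha_i$. Since $u\alpha_i\ge\alpha_{i+1}$, the root $\beta_i$ is positive, so $\beta_i\in\nu^0(u)$. Moreover $u^{-1}\beta_{i+1}=\alpha_{i+1}\le\beta_i$. So $\Gamma(u)$ has edges $\beta_{i+1}\to\beta_i$ for all $i$; they form a closed walk.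

**Step 2: a cycle in $\Gamma(u)$ gives a cycle in $D(u)$.** Let $\beta_1\to\cdots\to\beta_k\to\beta_1$ be a cycle in $\Gamma(u)$ and put $\gamma_i=u^{-1}\beta_i$. This is positive because $\beta_i\in u\Pi_+$. The edge $\beta_i\to\beta_{i+1}$ says $\gamma_i\le u\gamma_{i+1}$. Let $\delta\in\Delta$ with $\delta\le\gamma_i$, and write $\gamma_{i+1}=\sum_{\alpha\in\Delta}a_\alpha\alpha$ with $a_\alpha\ge0$. The coefficient of $\delta$ in $u\gamma_{i+1}=\sum a_\alpha\,u\alpha$ is at least the one in $\gamma_i$, hence positive. So for some $\alpha$ with $a_\alpha>0$ the root $u\alpha$ has a positive $\delta$-coefficient. By (R1), $u\alpha>0$ and $u\alpha\ge\delta$. So $\alpha\to\delta$ in $D(u)$, and $\alpha\le\gamma_{i+1}$, which lets us repeat the argument with $\alpha$ and $\gamma_{i+1}$. We get an infinite chain $\delta_0\leftarrow\delta_1\leftarrow\delta_2\leftarrow\cdots$ in the finite graph $D(u)$. A vertex repeats, so $D(u)$ has a cycle.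

**Step 3: the matrix form.** By (R1), $\max(U_{ij},0)>0$ iff $u\alpha_j\ge\alpha_i$ iff $\alpha_j\to\alpha_i$ in $D(u)$. The entries of the $m$-th power of a nonnegative matrix are positive exactly where its graph has walks of length $m$. So the matrix is nilpotent iff there are no arbitrarily long walks, iff $D(u)$ is acyclic.

## 4. Rational sections and one-point fibres: (i) $\Leftrightarrow$ (ii)

Here we assume the first assertion of Theorem 1, that $\delta(u)\ge1$ is well defined. It will be proved in Section 6, independently of this section.

**Step 1: (i) $\Rightarrow$ (ii).** A solution is a rational map $s=(N,B):G\dashrightarrow\mathcal N_-\times\mathcal B_+$ with $\varphi_u\circ s=\mathrm{id}$ on a dense open set $U\subset G$. Then $s$ is injective on $U$, so $s(U)$ has dimension $\dim G=\dim(\mathcal N_-\times\mathcal B_+)$. It is constructible and dense, so it contains a dense open $V\subset\mathcal N_-\times\mathcal B_+$. For $v=s(g)\in V$ we have $s(\varphi_u(v))=s(g)=v$; hence $\varphi_u|_V$ is injective. The complement of $V$ has dimension $<\dim G$, so its image under $\varphi_u$ is not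 dense. For generic $g$ the whole fibre $\varphi_u^{-1}(g)$ therefore lies in $V$ and has at most one point. It contains $s(g)$, so $\delta(u)=1$.

**Step 2: (ii) $\Rightarrow$ (i).** If $\delta(u)=1$, then $\varphi_u$ is dominant with one-point generic fibres. In characteristic $0$ this makes it birational. Its rational inverse is a pair $(N,B)$ as in the definition of a solution.

So the task is to decide when the degree $\delta(u)$ equals $1$.

## 5. Special fibres lose points at infinity

To bound a degree, one first tries to look at one convenient $g$: find a fibre with visible points and check that $d\varphi_u$ is invertible there. This already fails for $SL_2$ and $u=e$. The condition on $n$ is $r+(s-p)x-qx^2=0$. For $g$ diagonal with $p\ne s$ we have $q=r=0$, and the equation becomes $(s-p)x=0$. It has the single root $x=0$, which is simple. Yet the generic fibre has two points. Taking $r=0$ and $q\ne0$ small shows what happens: the roots are $x=0$ and $x=(s-p)/q$, and the second one runs off to infinity as $q\to0$. At the other extreme, $g=1$ has an infinite fibre.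

So a special fibre does not bound $\delta(u)$ from above, because $\mathcal N_-$ is not compact and $\varphi_u$ is not proper. Invertibility of $d\varphi_u$ at a point proves that $\varphi_u$ is dominant, but it does not see the other sheets.

The way past this has two parts. First, compactify: $\mathcal N_-$ is an open cell of the flag variety $X$, and $\delta(u)$ becomes an intersection number on $X\times X$, which may be computed after deforming one of the cycles. Second, do not compute the number. Deform the graph of $g$ into a sum of products of Schubert varieties, indexed by $w\in W$. Then $\delta(u)=\sum_wc_w(u)$ with every $c_w(u)\ge0$ and $c_e(u)=1$, so $\delta(u)=1$ iff $c_w(u)=0$ for all $w\ne e$. Whether a single $c_w(u)$ is positive is a question of dominance, and that is exactly what a differential can decide.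

## 6. The degree as a sum of nonnegative intersection numbers

Let $X=\mathcal B_+\backslash G$. It is a smooth projective variety of dimension $\ell(w_0)=\dim\mathcal N_-$, and $G$ acts on it on the right. Put
$$Z^\circ=\{(\mathcal B_+n^{-1},\ \mathcal B_+\overline un^{-1}):n\in\mathcal N_-\}\subset X\times X,\qquad Z=\overline{Z^\circ},\qquad\Gamma_g=\{(x,xg):x\in X\}.$$

**Step 1: turn the fibre into an intersection.** The set $Z^\circ$ is the orbit of $(\mathcal B_+,\mathcal B_+\overline u)$ under $\mathcal N_-$ acting diagonally. The stabilizer is trivial, because it fixes $\mathcal B_+\in X$ and $\mathcal N_-\cap\mathcal B_+=1$. So $Z^\circ$ is smooth, open in its closure $Z$, of dimension $\dim X$, and a point of $Z^\circ$ determines $n$. Now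
$$g=nb\overline un^{-1}\text{ for some }b\in\mathcal B_+\iff n^{-1}gn\overline u^{-1}\in\mathcal B_+\iff\mathcal B_+n^{-1}g=\mathcal B_+\overline un^{-1},$$
and $b$ is determined by $n$. The last condition says that the point of $Z^\circ$ with parameter $n$ lies on $\Gamma_g$. Hence
$$\varphi_u^{-1}(g)\longleftrightarrow Z^\circ\cap\Gamma_g\quad\text{bijectively.}\tag{1}$$

**Step 2: count by intersecting with the compact $Z$.** Recall Kleiman's theorem, in characteristic $0$: if a connected algebraic group $K$ acts transitively (here on the right) on a variety $Y$, and $A,C\subset Y$ are smooth locally closed subvarieties, then for generic $k\in K$ the intersection $A\cap Ck$ is transversal. In particular it is empty if $\dim A+\dim C<\dim Y$. Moreover, translates of a closed subvariety are homologous, since $K$ is connected.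

Apply this with $K=G\times G$ and $Y=X\times X$ to $C=\Gamma_e$ and to each of the following $A$: the orbit $Z^\circ$, and the finitely many pieces of a stratification of $Z\setminus Z^\circ$ into smooth locally closed subvarieties. These pieces have dimension $<\dim X$, while $\dim\Gamma_e=\dim X$. So for generic $(h_1,h_2)$ the translate
$$\Gamma_e(h_1,h_2)=\{(xh_1,xh_2)\}=\Gamma_{h_1^{-1}h_2}$$
misses $Z\setminus Z^\circ$ and meets $Z^\circ$ transversally, in finitely many points. Each such point counts $1$ in the intersection number, so $\#(Z^\circ\cap\Gamma_{h_1^{-1}h_2})=\int_{X\times X}[Z]\cdot[\Gamma_e]$. The map $(h_1,h_2)\mapsto h_1^{-1}h_2$ is onto $G$, so the image of a dense open subset of $G\times G$ is constructible and dense, and contains a dense open subset of $G$. With (1), for generic $g$,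
$$\delta(u):=\#\varphi_u^{-1}(g)=\int_{X\times X}[Z]\cdot[\Gamma_e].\tag{2}$$
This proves that generic fibres are finite of constant cardinality.

**Step 3: split the class of the diagonal.** Let
$$O_w=\mathcal B_+\backslash\mathcal B_+\dot w\mathcal B_+,\qquad O^w=\mathcal B_+\backslash\mathcal B_+\dot w\mathcal B_-,\qquad X_w=\overline{O_w},\qquad X^w=\overline{O^w}.$$
Here $\dim O_w=\ell(w)$, and $O^w$ has codimension $\ell(w)$. It is a standard fact that $[X_w]$ and $[X^w]$, $w\in W$, are dual bases of $H_*(X,\mathbb Z)$ for the intersection pairing: $\int[X_w]\cdot[X^v]$ is $1$ if $v=w$ and $0$ otherwise. It follows that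
$$[\Gamma_e]=\sum_{w\in W}[X_w\times X^w].\tag{3}$$
To see this, pair both sides with the classes $[X^v]\times[X_{v'}]$, which form a basis of $H_*(X\times X,\mathbb Z)$. The left side gives $\int[X^v]\cdot[X_{v'}]$, which is $1$ if $v=v'$ and $0$ otherwise. On the right, the term of $w$ contributes $1$ if $w=v=v'$ and $0$ otherwise. The sums agree, and the pairing on $X\times X$ is nondegenerate. From (2) and (3),
$$\delta(u)=\sum_{w\in W}c_w(u),\qquad c_w(u)=\int_{X\times X}[Z]\cdot[X_w\times X^w].$$

**Step 4: each $c_w(u)$ is a number of points.** We have $\dim Z+\dim(X_w\times X^w)=2\dim X$. Stratify $Z$ as in Step 2, and $X_w\times X^w$ by its subsets $O_{w'}\times O^{w''}$, among which $O_w\times O^w$ is the open one and the others have smaller dimension. Apply Kleiman's theorem to all pairs of strata. For generic $(h_1,h_2)$, only the pair of open strata can meet, and it meets transversally. Hence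
$$c_w(u)=\#\big(Z^\circ\cap(O_wh_1\times O^wh_2)\big)\ge0\qquad\text{for generic }(h_1,h_2).\tag{4}$$

**Step 5: $c_e(u)=1$.** The set $O_e$ is the point $\mathcal B_+$, and $O^e$ is open and dense in $X$. For generic $h_1$ we have $h_1\in\mathcal B_+\mathcal N_-$, since $\mathcal B_+\mathcal N_-=\mathcal B_+\mathcal B_-$ is open and dense in $G$. Then there is an $n\in\mathcal N_-$ with $\mathcal B_+n^{-1}=\mathcal B_+h_1$, and exactly one because $\mathcal N_-\cap\mathcal B_+=1$. For this $n$ and generic $h_2$ we have $\mathcal B_+\overline un^{-1}\in O^eh_2$. So (4) gives $c_e(u)=1$, and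
$$\delta(u)=1+\sum_{w\ne e}c_w(u)\ge1.\tag{5}$$

**Example ($SL_2$).** Here $X=\mathbb P^1$ and $[\Gamma_e]=[\mathrm{pt}\times\mathbb P^1]+[\mathbb P^1\times\mathrm{pt}]$, the terms of $w=e$ and $w=s$. For $u=e$, $Z$ is the diagonal, so $c_e=c_s=1$ and $\delta(e)=2$. For $u=s$, $\overline u\,\mathcal N_-\overline u^{-1}=\mathcal N_+\subset\mathcal B_+$ gives $\mathcal B_+\overline un^{-1}=\mathcal B_+\overline u$ for all $n$, so $Z=\mathbb P^1\times\mathrm{pt}$. Then $c_e=1$, $c_s=0$ and $\delta(s)=1$. Both agree with Section 2.

## 7. A linear-algebra criterion for $c_w(u)>0$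

The group $\mathcal B_+$ acts on $\mathfrak g/\mathfrak b_+$ by $\mathrm{Ad}$, and this space has the basis $e_{-\beta}$, $\beta\in\Pi_+$. Identify $\mathfrak g/\mathfrak b_+$ with $\mathfrak n_-$ as a vector space, and let
$$A:\mathfrak g/\mathfrak b_+\cong\mathfrak n_-\to\mathfrak g/\mathfrak b_+,\qquad A\xi=\mathrm{Ad}(\overline u)\xi\bmod\mathfrak b_+.$$
So $Ae_{-\gamma}$ is a nonzero multiple of $e_{-u\gamma}$ if $u\gamma>0$, and $Ae_{-\gamma}=0$ otherwise. Put
$$T_w=\operatorname{span}\{e_{-\beta}:\beta\in I(w)\},\qquad T^w=\operatorname{span}\{e_{-\beta}:\beta\in\Pi_+\setminus I(w)\}.$$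
These are the images in $\mathfrak g/\mathfrak b_+$ of $\mathrm{Ad}(\dot w)\mathfrak b_+$ and of $\mathrm{Ad}(\dot w)\mathfrak b_-$. Indeed, $e_{-\beta}$ with $\beta>0$ lies in $\mathrm{Ad}(\dot w)\mathfrak b_+$ iff $-\beta\in w\Pi_+$ iff $\beta\in w\Pi_-$, and it lies in $\mathrm{Ad}(\dot w)\mathfrak b_-$ iff $\beta\in w\Pi_+$. For $SL_2$: $T_e=0=T^s$, and $T^e=T_s=\mathfrak g/\mathfrak b_+$.

**Lemma 2.** $c_w(u)>0$ iff there are $p_1,p_2\in\mathcal B_+$ with $T^w+p_2Ap_1^{-1}T_w=\mathfrak g/\mathfrak b_+$.

**Step 1: rewrite positivity as dominance.** We have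
$$\mathcal B_+n^{-1}\in O_wh_1\iff n^{-1}h_1^{-1}\in\mathcal B_+\dot w\mathcal B_+\iff h_1\in\mathcal B_+\dot w^{-1}\mathcal B_+n^{-1},$$
$$\mathcal B_+\overline un^{-1}\in O^wh_2\iff\overline un^{-1}h_2^{-1}\in\mathcal B_+\dot w\mathcal B_-\iff h_2\in\mathcal B_-\dot w^{-1}\mathcal B_+\overline un^{-1}.$$
So the set of pairs $(h_1,h_2)$ with $Z^\circ\cap(O_wh_1\times O^wh_2)\ne\emptyset$ is the image of
$$\Theta:\mathcal B_+\times\mathcal B_+\times\mathcal B_-\times\mathcal B_+\times\mathcal N_-\to G\times G,\qquad(b_1,p_1,b_2,p_2,n)\mapsto(b_1\dot w^{-1}p_1n^{-1},\ b_2\dot w^{-1}p_2\overline un^{-1}).$$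
This image is constructible. So by (4), $c_w(u)>0$ iff $\Theta$ is dominant. Since source and target are smooth and irreducible and the characteristic is $0$, this holds iff $d\Theta$ is surjective at some point.

**Step 2: reduce to $b_1=b_2=n=1$.** Replacing $b_1$ by $mb_1$, or $b_2$ by $mb_2$, multiplies the corresponding component of $\Theta$ by $m$ on the left. Replacing $n$ by $mn$ multiplies both components by $m^{-1}$ on the right. These are automorphisms of the variety $G\times G$, so the rank of $d\Theta$ does not depend on $b_1,b_2,n$.

**Step 3: compute $d\Theta$ at $(1,p_1,1,p_2,1)$.** Vary along $b_1=\exp(\epsilon X_1)$, $p_1\exp(\epsilon Y_1)$, $b_2=\exp(\epsilon X_2)$, $p_2\exp(\epsilon Y_2)$, $n=\exp(\epsilon\xi)$, with $X_1,Y_1,Y_2\in\mathfrak b_+$, $X_2\in\mathfrak b_-$, $\xi\in\mathfrak n_-$. The first component is $\exp(\epsilon X_1)\dot w^{-1}p_1\exp(\epsilon Y_1)\exp(-\epsilon\xi)$. In the left trivialization its derivative is $\mathrm{Ad}(p_1^{-1}\dot w)X_1+Y_1-\xi$. The second is $\exp(\epsilon X_2)\dot w^{-1}p_2\exp(\epsilon Y_2)\overline u\exp(-\epsilon\xi)$, with derivative $\mathrm{Ad}(\overline u^{-1}p_2^{-1}\dot w)X_2+\mathrm{Ad}(\overline u^{-1})Y_2-\xi$.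 Apply the isomorphism $\mathrm{Ad}(\overline u)$ to the second component. The image of $d\Theta$ becomes
$$\{(\mathrm{Ad}(p_1^{-1}\dot w)X_1+Y_1-\xi,\ \ \mathrm{Ad}(p_2^{-1}\dot w)X_2+Y_2-\mathrm{Ad}(\overline u)\xi)\}\subset\mathfrak g\oplus\mathfrak g.$$

**Step 4: pass to the quotient by $\mathfrak b_+\oplus\mathfrak b_+$.** Taking $X_1=X_2=\xi=0$ shows that the image contains $\mathfrak b_+\oplus\mathfrak b_+$. So it is everything iff it surjects onto $(\mathfrak g/\mathfrak b_+)^2$. Since $p_1,p_2$ act on $\mathfrak g/\mathfrak b_+$, this says that the map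
$$T_w\oplus T^w\oplus\mathfrak g/\mathfrak b_+\to(\mathfrak g/\mathfrak b_+)^2,\qquad(t,s,\xi)\mapsto(p_1^{-1}t-\xi,\ p_2^{-1}s-A\xi)$$
is onto. To hit $(x,y)$ one must take $\xi=p_1^{-1}t-x$, and then the remaining condition is
$$p_2^{-1}s-Ap_1^{-1}t=y-Ax.$$
For $x=0$ the right side is an arbitrary vector, so surjectivity is equivalent to $p_2^{-1}T^w+Ap_1^{-1}T_w=\mathfrak g/\mathfrak b_+$. Apply $p_2$ to get the condition of the lemma. $\square$

**The matrix form.** The space $T^w$ has the complement $T_w$ in $\mathfrak g/\mathfrak b_+$, and $\dim T_w=\operatorname{codim}T^w=\ell(w)$. So the condition of Lemma 2 says that the square matrix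
$$K=(K_{\beta\alpha})_{\beta,\alpha\in I(w)},\qquad K_{\beta\alpha}=\text{coefficient of }e_{-\beta}\text{ in }p_2Ap_1^{-1}e_{-\alpha},\tag{6}$$
is invertible. For $SL_2$ and $w=s$ it is a $1\times1$ matrix. For $u=e$, $A$ is the identity, so $K\ne0$ and $c_s(e)>0$; for $u=s$, $A=0$ and $c_s(s)=0$.

## 8. No cycle, no extra points: (iii) $\Rightarrow$ (ii)

We show: if $c_w(u)>0$ for some $w\ne e$, then $\Gamma(u)$ has a cycle.

**Step 1: extract a permutation from the determinant.** Since $w\ne e$, $I(w)\ne\emptyset$. By (6), $\det K\ne0$ for some $p_1,p_2\in\mathcal B_+$. Some term in the expansion of the determinant is nonzero, so there is a permutation $\pi$ of $I(w)$ with $K_{\pi(\alpha),\alpha}\ne0$ for all $\alpha\in I(w)$.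

**Step 2: what a nonzero entry means.** An element $p\in\mathcal B_+$ adds to a weight vector only vectors of higher weight, up to scaling by $\mathcal H$. So
$$p\,e_{-\alpha}\in\operatorname{span}\{e_{-\gamma}:\gamma\in\Pi_+,\ \gamma\le\alpha\}\quad\text{in }\mathfrak g/\mathfrak b_+.\tag{7}$$
Read $p_2Ap_1^{-1}e_{-\alpha}$ from right to left: $p_1^{-1}$ leads to vectors $e_{-\gamma}$ with $\gamma\le\alpha$; $A$ kills those with $u\gamma<0$ and sends the others to multiples of $e_{-u\gamma}$; $p_2$ leads to vectors $e_{-\beta}$ with $\beta\le u\gamma$. So if $K_{\beta\alpha}\ne0$, there is $\gamma\in\Pi_+$ with $\gamma\le\alpha$, $u\gamma>0$ and $\beta\le u\gamma$.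

**Step 3: follow a cycle of $\pi$.** Let $\alpha_1,\ \alpha_2=\pi(\alpha_1),\dots$ be a cycle of $\pi$, indices cyclic. Step 2 gives $\gamma_i$ with $\gamma_i\le\alpha_i$, $u\gamma_i>0$ and $\alpha_{i+1}\le u\gamma_i$. Hence $\gamma_{i+1}\le\alpha_{i+1}\le u\gamma_i$. Put $\beta_i=u\gamma_i\in\nu^0(u)$. Then $u^{-1}\beta_{i+1}=\gamma_{i+1}\le\beta_i$, so the edges $\beta_{i+1}\to\beta_i$ form a closed walk in $\Gamma(u)$, and $u$ is not rational.

Contrapositively, if $u$ is rational, then $c_w(u)=0$ for all $w\ne e$, and (5) gives $\delta(u)=1$.

**Why this cannot simply be read backwards.** Given a cycle in $\Gamma(u)$, we would like a $w\neq e$ with $\det K\ne0$. There are two obstacles. The roots on the cycle need not form a set $I(w)$: in Example 3 the cycle is the loop at $\theta$, and $\{\theta\}$ is not an $I(w)$, because $|I(w)|=1$ means $w=s_\alpha$ with $\alpha$ simple and $I(w)=\{\alpha\}$. And one nonzero term in $\det K$ does not suffice if other terms may cancel it. The graph $D(u)$ cures the first trouble: its cycles consist of simple roots, and a set $S$ of simple roots comes with the set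 $\Pi_+^S=I(w_0^S)$. Taking a *shortest* cycle will cure the second.

## 9. The Dynkin geometry of a shortest cycle in $D(u)$

Assume that $D(u)$ has a cycle, and take a shortest one. It consists of distinct $\alpha_1,\dots,\alpha_k\in\Delta$ with $u\alpha_i\ge\alpha_{i+1}$, indices mod $k$. Let $S=\{\alpha_1,\dots,\alpha_k\}$, and let $\sigma(\alpha_i)=\alpha_{i+1}$, a cyclic and hence transitive permutation of $S$.

**Step 1: there are no chords.** The purpose is to know the $S$-part of each $u\alpha$. Suppose $D(u)$ had an edge $\alpha_i\to\alpha_j$ with $j\not\equiv i+1$. Then $\alpha_j\to\alpha_{j+1}\to\cdots\to\alpha_i\to\alpha_j$ would be a cycle with as many vertices as one meets going forward from $\alpha_j$ to $\alpha_i$; this is $k$ only if $j\equiv i+1$, so here it is fewer than $k$. This contradicts minimality. (The case $j\equiv i$, a loop, is included.) Hence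
$$u\alpha>0,\qquad\operatorname{supp}(u\alpha)\cap S=\{\sigma\alpha\}\qquad(\alpha\in S).\tag{8}$$

**Step 2: if $\alpha\ne\alpha'$ in $S$ are not adjacent in the Dynkin diagram, then $\sigma\alpha,\sigma\alpha'$ are not adjacent.** Suppose they are adjacent. Let $C=\operatorname{supp}(u\alpha)$ and $C'=\operatorname{supp}(u\alpha')$. Both are connected, and by (8), $\sigma\alpha\in C\not\ni\sigma\alpha'$ and $\sigma\alpha'\in C'\not\ni\sigma\alpha$.

If $C\cap C'=\emptyset$, expand $(u\alpha,u\alpha')$ in simple roots. All terms are products of positive coefficients with inner products of distinct simple roots, hence nonpositive, and one of them is a positive multiple of $(\sigma\alpha,\sigma\alpha')<0$. So $(u\alpha,u\alpha')<0$. But $(u\alpha,u\alpha')=(\alpha,\alpha')=0$, a contradiction.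

If there is $t\in C\cap C'$, walk from $\sigma\alpha$ to $t$ inside $C$, avoiding the vertex $\sigma\alpha'$, and then from $t$ to $\sigma\alpha'$ inside $C'$, avoiding the vertex $\sigma\alpha$. This joins the ends of the edge $\{\sigma\alpha,\sigma\alpha'\}$ without using that edge, which is impossible in a forest.

**Step 3: $\sigma$ is an automorphism of the induced graph on $S$, and the vertices of $S$ all have degree $0$ or all have degree $1$ in it.** Step 2 says that if $\sigma\alpha,\sigma\alpha'$ are adjacent, so are $\alpha,\alpha'$. So $\sigma^{-1}$ maps edges of $S$ to edges of $S$, injectively; as there are finitely many, bijectively. Hence $\sigma$ is an automorphism. It is transitive, so all degrees are equal. A finite nonempty forest has a vertex of degree at most $1$.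

**Step 4: all edges inside $S$ are simple bonds.** Suppose $\{a,b\}\subset S$ is a multiple bond with $(a,a)>(b,b)$. Let $\alpha=\sigma^{-1}a$ and $\alpha'=\sigma^{-1}b$; they are adjacent by Step 3. By (R2), $\{a,b\}$ is the only multiple bond in its component of the diagram. So the connected component of (diagram minus $b$) containing $a$ has only simple bonds, and by (R3) all roots supported in it have the length of $a$. By (8), $\operatorname{supp}(u\alpha)$ is connected, contains $a=\sigma\alpha$ and does not contain $b$. Thus $(\alpha,\alpha)=(u\alpha,u\alpha)=(a,a)$. Exchanging the roles of $a$ and $b$, $(\alpha',\alpha')=(b,b)$. So $\alpha,\alpha'$ are adjacent of unequal length, and $\{\alpha,\alpha'\}\subset S$ is again a multiple bond, with $\alpha$ the longer root. By induction, $(\sigma^{-j}a,\sigma^{-j}a)=(a,a)$ for all $j\ge0$. By transitivity $b=\sigma^{-j}a$ for some $j$, so $(b,b)=(a,a)$, a contradiction.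

**Conclusion of the section.** $S$ spans a subsystem of type $A_1^k$ or $A_2^{k/2}$. Its set of positive roots $\Pi_+^S$ consists of the elements of $S$ and of the sums $\alpha+\alpha'$ over the edges $\{\alpha,\alpha'\}$ of $S$ (possibly none), and $\sigma$ permutes these edges.

In Example 3, $S=\{\alpha_1\}$ and $\sigma=\mathrm{id}$. In Example 4, $S=\{\alpha_1,\alpha_3\}$, of type $A_1^2$, and $\sigma$ exchanges the two roots.

## 10. A nonvanishing determinant for $w=w_0^S$: (ii) $\Rightarrow$ (iv)

We first need a converse to (7): what the order allows does occur for some $p$.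

**Lemma 3.** Let $\beta,\gamma\in\Pi_+$. If $\gamma\le\beta$, the coefficient of $e_{-\gamma}$ in $p\,e_{-\beta}\in\mathfrak g/\mathfrak b_+$ is a not identically zero function of $p\in\mathcal N_+$. If $\gamma\not\le\beta$, it is identically zero.

**Step 1: the second claim.** This is (7).

**Step 2: a chain of positive roots from $\beta$ down to $\gamma$ with simple successive differences.** Let $\gamma\le\beta$, $\gamma\ne\beta$, and $\beta-\gamma=\sum k_i\alpha_i$ with $k_i\ge0$. Since
$$0<(\beta-\gamma,\beta-\gamma)=\sum k_i(\beta-\gamma,\alpha_i),$$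
some $i$ has $k_i>0$ and $(\beta-\gamma,\alpha_i)>0$. Then $(\beta,\alpha_i)>0$ or $(\gamma,\alpha_i)<0$. In the first case $\beta\ne\alpha_i$, since otherwise $\gamma\le\alpha_i$ would force $\gamma=\alpha_i=\beta$. So by (R4), $\beta-\alpha_i$ is a positive root, and $\beta-\alpha_i\ge\gamma$ because $k_i\ge1$. In the second case $\gamma+\alpha_i$ is a positive root by (R4), and $\gamma+\alpha_i\le\beta$. In both cases we have added one member to the chain, and the remaining gap has smaller height. Induct on the height of $\beta-\gamma$.

**Step 3: from the chain to the group.** By (R4), applying the simple root vectors along the chain one after another maps $e_{-\beta}$ to a nonzero multiple of $e_{-\gamma}$. So the coordinate functional $e_{-\gamma}^*$ does not vanish on $U(\mathfrak n_+)e_{-\beta}\subset\mathfrak g/\mathfrak b_+$. This is the smallest $\mathfrak n_+$-stable subspace containing $e_{-\beta}$, and $\operatorname{span}(\mathcal N_+e_{-\beta})$ is the smallest $\mathcal N_+$-stable one. Since $\mathcal N_+$ is connected and the characteristic is $0$, the $\mathcal N_+$-stable and $\mathfrak n_+$-stable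 subspaces coincide, so these two are equal. Hence $e_{-\gamma}^*(p\,e_{-\beta})\ne0$ for some $p\in\mathcal N_+$. $\square$

Now let $D(u)$ have a cycle, and take $S,\sigma$ as in Section 9. We show $c_w(u)>0$ for $w=w_0^S$. Note $w\ne e$ and $I(w)=\Pi_+^S$.

**Step 4: set up the matrix.** By (8), $u\alpha>0$ for $\alpha\in S$. For an edge $\{\alpha,\alpha'\}$, $u(\alpha+\alpha')=u\alpha+u\alpha'$ is a root and a sum of positive roots, hence positive. So $u\gamma>0$ for all $\gamma\in\Pi_+^S$, and $Ae_{-\gamma}$ is a nonzero multiple of $e_{-u\gamma}$. In (6) take $p_1=1$ and $p_2=p\in\mathcal N_+$. Up to multiplying columns by nonzero constants, $K$ is the matrix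
$$M_{\gamma'\gamma}(p)=\text{coefficient of }e_{-\gamma'}\text{ in }p\,e_{-u\gamma},\qquad\gamma',\gamma\in\Pi_+^S.$$
By Lemma 2, it suffices to find $p\in\mathcal N_+$ with $\det M(p)\ne0$.

**Step 5: which entries can be nonzero.** By Lemma 3, $M_{\gamma'\gamma}\not\equiv0$ iff $\gamma'\le u\gamma$. Since $\gamma'$ is supported in $S$ and $u\gamma>0$, this depends only on the part of $u\gamma$ supported in $S$: it holds iff the coefficients of $\gamma'$ on $S$ do not exceed those of $u\gamma$. By (8), for $\alpha\in S$ the $S$-part of $u\alpha$ is $m_\alpha\,\sigma\alpha$ with $m_\alpha\ge1$.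

* Column $\gamma=\alpha\in S$: $M_{\gamma'\alpha}\not\equiv0$ iff $\gamma'\le m_\alpha\,\sigma\alpha$, iff $\gamma'=\sigma\alpha$.
* Column $\gamma=\alpha+\alpha'$, an edge: the $S$-part of $u\gamma$ is $m_\alpha\,\sigma\alpha+m_{\alpha'}\,\sigma\alpha'$. Among the non-simple $\gamma'\in\Pi_+^S$, which are sums over edges, $M_{\gamma'\gamma}\not\equiv0$ iff $\gamma'=\sigma\alpha+\sigma\alpha'$. By Step 3 of Section 9 this is indeed an element of $\Pi_+^S$.

**Step 6: the determinant is a single product.** Columns indexed by simple roots vanish in non-simple rows. So $M$ is block triangular for the division of $\Pi_+^S$ into simple and non-simple roots. Both diagonal blocks are generalized permutation matrices, with the permutations that $\sigma$ induces on $S$ and on the edges of $S$, and the entries in the permutation positions are not identically zero. Hence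
$$\det M(p)=\pm\prod_{\alpha\in S}M_{\sigma\alpha,\,\alpha}(p)\prod_{\{\alpha,\alpha'\}\text{ edge}}M_{\sigma\alpha+\sigma\alpha',\ \alpha+\alpha'}(p).$$
Each factor is a regular function on the irreducible variety $\mathcal N_+$ and is not identically zero, so the product is not identically zero. Therefore $c_w(u)\ge1$, and by (5),
$$\delta(u)\ge c_e(u)+c_w(u)\ge2.$$
This proves (ii) $\Rightarrow$ (iv).

**The examples.** In Example 3, $w=s_1$ and $M$ is the single entry "coefficient of $e_{-\alpha_1}$ in $p\,e_{-\theta}$". It is not identically zero, by the chain $\theta,\ \alpha_1+\alpha_2,\ \alpha_1$. So $c_{s_1}(u)\ge1$. In Example 4, $w=s_1s_3$, and with respect to $(\alpha_1,\alpha_3)$,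
$$M(p)=\begin{pmatrix}0&1\\1&0\end{pmatrix}$$
for every $p\in\mathcal N_+$, because $u$ exchanges $\alpha_1$ and $\alpha_3$ and $p\,e_{-\alpha_i}=e_{-\alpha_i}$ in $\mathfrak g/\mathfrak b_+$. So $c_{s_1s_3}(u)\ge1$.

## 11. Proof of Theorem 1, and sharpness of $\delta(u)\ge2$

Generic fibres are finite of constant cardinality $\delta(u)\ge1$ by (2) and (5). We have (i) $\Leftrightarrow$ (ii) by Section 4, (iii) $\Leftrightarrow$ (iv) by Section 3, (iii) $\Rightarrow$ (ii) by Section 8, and (ii) $\Rightarrow$ (iv) by Section 10, where a cycle was shown to force $\delta(u)\ge2$. So the four conditions are equivalent, and the solutions are precisely the rational elements of $W$. $\blacksquare$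

The bound $\delta(u)\ge2$ for non-rational $u$ is sharp. For $G=SL_2$ and $u=e$, the fibre of $\varphi_e$ over $g$ consists, by Step 1 of Section 6, of the $n\in\mathcal N_-$ for which $\mathcal B_+n^{-1}$ is fixed by $g$. A generic $g$ has exactly two fixed points on $X=\mathbb P^1$, both in the open $\mathcal N_-$-orbit. So $\delta(e)=2$, the two roots of the quadratic equation of Section 2.

## 12. The equation $g=n\,b\,\overline u\,\tau(n)^{-1}$ twisted by an automorphism

The same argument covers a twisted equation; the case $\tau=\mathrm{id}$ is Theorem 1. Let $\tau$ be an algebraic group automorphism of $G$ preserving $\mathcal B_+$ and $\mathcal B_-$. It preserves $\mathcal H$ and $\mathcal N_\pm$, and it permutes the roots and the simple roots: $d\tau$ maps $e_\gamma$ to a nonzero multiple of $e_{\tau\gamma}$. Put $v=u\tau$, acting on roots. Define $\Gamma(v)$ on the vertex set $v\Pi_+\cap\Pi_+$ by $\alpha\to\beta$ iff $v^{-1}\alpha\le\beta$, and $D(v)$ on $\Delta$ by $\alpha\to\beta$ iff $v\alpha\ge\beta$.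

**Example.** Let $G=SL_3$ and $\tau(g)=J(g^{T})^{-1}J^{-1}$ with $J$ the antidiagonal permutation matrix. Transposed inversion exchanges upper and lower triangular matrices, and so does conjugation by $J$; so $\tau$ preserves $\mathcal B_\pm$. On $\mathcal H$ it sends $\operatorname{diag}(t_1,t_2,t_3)$ to $\operatorname{diag}(t_3^{-1},t_2^{-1},t_1^{-1})$, so it exchanges $\alpha_1$ and $\alpha_2$. For $u=e$ we have $v=\tau$, and $D(v)$ has exactly the edges $\alpha_1\to\alpha_2\to\alpha_1$.

**Theorem 4.** For generic $g$, the equation $g=n\,b\,\overline u\,\tau(n)^{-1}$ with $n\in\mathcal N_-$, $b\in\mathcal B_+$ has a constant finite number $\delta\ge1$ of solutions. The following are equivalent: $(n,b)$ can be chosen rationally in $g$; $\delta=1$; $\Gamma(v)$ is acyclic; $D(v)$ is acyclic.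

We go through the proof of Theorem 1 and check what changes.

**Step 1: rational sections.** Replace $\varphi_u$ by $(n,b)\mapsto nb\overline u\,\tau(n)^{-1}$. Section 4 used only that $\varphi_u$ is a morphism between irreducible varieties of equal dimension whose generic fibres have a constant finite number of points. It applies unchanged.

**Step 2: the intersection number.** Put $Z^\circ=\{(\mathcal B_+n^{-1},\ \mathcal B_+\overline u\,\tau(n)^{-1}):n\in\mathcal N_-\}$. It is an orbit of $\mathcal N_-$ acting through $n\mapsto(n,\tau(n))\in G\times G$, and the first component shows that the stabilizer is trivial. Now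
$$g=nb\overline u\,\tau(n)^{-1}\text{ for some }b\in\mathcal B_+\iff n^{-1}g\,\tau(n)\overline u^{-1}\in\mathcal B_+\iff\mathcal B_+n^{-1}g=\mathcal B_+\overline u\,\tau(n)^{-1},$$
and $b$ is determined by $n$, so solutions again correspond to $Z^\circ\cap\Gamma_g$. Steps 2, 3 and 4 of Section 6 use only that $Z^\circ$ is a smooth irreducible subvariety, open in its closure, of dimension $\dim X$. In Step 5, a generic $h_1$ determines $n$ by the first component, and for generic $h_2$ we have $\mathcal B_+\overline u\,\tau(n)^{-1}\in O^eh_2$. So (5) holds: $\delta=1+\sum_{w\ne e}c_w\ge1$.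

**Step 3: the criterion.** The second component of $\Theta$ is now $b_2\dot w^{-1}p_2\overline u\,\tau(n)^{-1}$. Replacing $n$ by $mn$ multiplies $\Theta$ on the right by $(m^{-1},\tau(m)^{-1})$, so one may still take $n=1$. In the differential, $-\xi$ in the second component becomes $-d\tau(\xi)$, and after applying $\mathrm{Ad}(\overline u)$ it becomes $-\mathrm{Ad}(\overline u)\,d\tau(\xi)$. So Lemma 2 and (6) hold with
$$A\xi=\mathrm{Ad}(\overline u)\,d\tau(\xi)\bmod\mathfrak b_+\qquad(\xi\in\mathfrak n_-).$$
Thus $Ae_{-\gamma}$ is a nonzero multiple of $e_{-v\gamma}$ if $v\gamma>0$, and is $0$ otherwise.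

**Step 4: the combinatorics.** Sections 3, 8, 9 and 10 use about $u$ only the form of $A$ just described, and that $u$ acts as a linear map which permutes the roots and preserves $(\cdot,\cdot)$. The group generated by $W$ and $\tau$ on the span of the roots permutes the finite set of roots, which spans, so it is finite. Hence $(\cdot,\cdot)$ can be chosen invariant under it. It is then in particular $W$-invariant, so (R1)–(R5) are available, and $v$ preserves it. No step used that $u$ preserves the irreducible components of the root system: in Section 9, roots $\alpha$ and $\sigma\alpha$ in different components are compared only through $v$ and the invariant form. So all these arguments apply to $v$ in place of $u$, and the equivalences follow as in Section 11. $\square$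

In the $SL_3$ example, $S=\{\alpha_1,\alpha_2\}$ is a single edge of type $A_2$, $\sigma$ exchanges its ends, and $w=w_0$. In the order $\alpha_1,\ \alpha_2,\ \alpha_1+\alpha_2$ the matrix of Section 10 is
$$M(p)=\begin{pmatrix}0&1&*\\1&0&*\\0&0&1\end{pmatrix}\qquad(p\in\mathcal N_+),$$
since $v$ exchanges $\alpha_1,\alpha_2$ and fixes $\alpha_1+\alpha_2$. By Lemma 3 the starred entries are not identically zero, because $\alpha_1,\alpha_2\le\alpha_1+\alpha_2$. So $M$ is block triangular but not block diagonal. Its determinant is $-1$, and $\delta\ge2$ for this equation.
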